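\title{Rationality of the Frobenius--Perron Hilbert series of symmetric algebras}

\begin{abstract}
Let $\mathcal C$ be a symmetric tensor category with finitely many simple objects over an algebraically closed field, and let $X\in\mathcal C$. We prove that the series $\sum_{i\ge0}\operatorname{FPdim}(S^iX)z^i$ has the form $P(z)/(1-z)^m$ with $P$ a real polynomial and $m\le\operatorname{FPdim}(X)$. This proves a rationality conjecture from a paper of Etingof and Ostrik. The proof maps $\mathcal C$ to a category in which every simple object other than the unit has a symmetric algebra of finite length; there the result follows from Hilbert's theorem on graded quotients of polynomial rings. The new category is reached by passing repeatedly to modules over simple commutative algebras, which are extracted from infinite symmetric algebras by a periodicity argument. The characteristic of the field plays no role.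
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $\mathbf k$ is an algebraically closed field. The symmetric algebra of an $m$-dimensional vector space is a polynomial ring, and its Hilbert series is $(1-z)^{-m}$. Symmetric powers make sense in every symmetric tensor category, and this paper determines the shape of the Hilbert series in that generality.

Let $\mathcal C$ be a symmetric tensor category over $\mathbf k$ with unit $\mathbf 1$ and symmetry $c$; the definitions are recalled in Section~\ref{sec:prelim}. For $X\in\mathcal C$, the symmetric algebra $SX=\bigoplus_{i\ge0}S^iX$ is the quotient of the tensor algebra $\bigoplus_iX^{\otimes i}$ by the ideal generated by the image of $1-c$ on $X\otimes X$. To measure the size of $S^iX$ we assume that $\mathcal C$ is \emph{of finite type}, that is, has finitely many simple objects up to isomorphism. Then there is a unique ring homomorphism $\operatorname{FPdim}$ from the Grothendieck ring of $\mathcal C$ to $\mathbb R$ that is positive on simple objects, the \emph{Frobenius--Perron dimension}. Like the dimension of a vector space, it is additive on exact sequences, multiplicative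 on tensor products, and at least $1$ on nonzero objects. Put
\[
f_X(z)=\sum_{i\ge0}\operatorname{FPdim}(S^iX)\,z^i .
\]
For $\mathbf k$ of characteristic $p>0$ this series is known to have radius of convergence at least $1$, and the conjecture posed in \cite{EO} is that $f_X(z)$ is a rational function of $z$ for all such $\mathcal C$ and $X$. We prove it.

\begin{theorem}\label{thm:main}
Let $\mathbf k$ be an algebraically closed field, $\mathcal C$ a symmetric tensor category over $\mathbf k$ with finitely many simple objects, and $X\in\mathcal C$. Then
\[
f_X(z)=\frac{P(z)}{(1-z)^m}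
\]
for some integer $0\le m\le\operatorname{FPdim}(X)$ and some polynomial $P\in\mathbb R[z]$. In particular $f_X$ is rational, and $\operatorname{FPdim}(S^iX)$ is a polynomial in $i$ for $i\gg0$.
\end{theorem}

The following examples show why this is the form to expect, and why it is not a formality.

\begin{example}\label{ex:classical}
Let $\mathcal C$ be the category of finite-dimensional representations of a finite group. The dimension is a ring homomorphism that is positive on simple objects, so $\operatorname{FPdim}=\dim$, and $f_X(z)=(1-z)^{-\dim X}$. The bound on $m$ is attained. For $\operatorname{char}\mathbf k\ne2$, let $\mathcal C$ be the category of supervector spaces, that is, $\mathbb Z/2$-graded spaces with $c(u\otimes v)=(-1)^{|u||v|}v\otimes u$. For the odd line $L$ the map $1-c=2$ is invertible on $L\otimes L$, so $S^2L=0$. For $X$ with even part of dimension $a$ and odd part of dimension $b$, $SX$ is a polynomial ring tensored with an exterior algebra, and $f_X(z)=(1+z)^b/(1-z)^a$.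
\end{example}

So two kinds of simple objects appear in the target: the unit, which contributes a factor $(1-z)^{-1}$, and objects with finite symmetric algebra, which contribute a polynomial. One might hope that $f_X$ is the product of the contributions of the composition factors of $X$. This is false.

\begin{example}\label{ex:char2}
Let $\operatorname{char}\mathbf k=2$, and let $\mathcal C$ be the category of finite-dimensional vector spaces with an operator $d$, $d^2=0$. Let $d(u\otimes v)=du\otimes v+u\otimes dv$; then $d^2(u\otimes v)=2\,du\otimes dv=0$, and duals carry the transposed operator. Define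
\[
c(u\otimes v)=v\otimes u+dv\otimes du .
\]
This map is natural and commutes with $d$, since $dc$ and $cd$ both send $u\otimes v$ to $dv\otimes u+v\otimes du$. Further $c^2(u\otimes v)=u\otimes v+2\,du\otimes dv=u\otimes v$, and moving $u$ past $v\otimes w$ in one step or in two gives the same element $v\otimes w\otimes u+dv\otimes w\otimes du+v\otimes dw\otimes du$. So $\mathcal C$ is a symmetric tensor category. Its only simple object is $\mathbf 1$, and $\operatorname{FPdim}=\dim$. Let $X$ have basis $x,y$ with $dx=y$. The image of $1-c$ on $X\otimes X$ is spanned by $y\otimes y=(1-c)(x\otimes x)$ and $x\otimes y-y\otimes x$, so $SX=\mathbf k[x,y]/(y^2)$ and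
\[
f_X(z)=1+2z+2z^2+\cdots=\frac{1+z}{1-z},\qquad\text{while}\qquad f_{\mathbf 1\oplus\mathbf 1}(z)=\frac1{(1-z)^2}.
\]
The objects $X$ and $\mathbf 1\oplus\mathbf 1$ have the same composition factors. Moreover $\mathcal C$ has no tensor functor to vector spaces: such a functor preserves $\operatorname{FPdim}$ and $f_X$ (Lemma~\ref{lem:fp}), so it would force $f_X=(1-z)^{-2}$.
\end{example}

The classical proof that Hilbert series are rational is an induction on the number of variables, and it uses multiplication by a variable. In $\mathcal C$ a variable would be a morphism $\mathbf 1\to X$, and a simple object $X\not\cong\mathbf 1$ has none. Our method is to change the category until enough variables appear.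

Section~\ref{sec:small} treats the categories in which no change is needed: those in which every simple $L\not\cong\mathbf 1$ has $S^nL=0$ for large $n$. There a filtration presents the associated graded algebra of $SX$ as a quotient of a polynomial ring tensored with an object of finite length, and Hilbert's theorem applies. In any other category there is a simple $L\not\cong\mathbf 1$ with infinite symmetric algebra. From $SL$ we construct in Section~\ref{sec:algebra} a commutative algebra $T\in\mathcal C$ without proper nonzero ideals and a nonzero morphism $L\to T$. By Section~\ref{sec:modules} the $T$-modules form a symmetric tensor category of finite type with unit $T$, and in it the image $L\otimes T$ of $L$ has a nonzero map to the unit. So $L$ either breaks up or becomes the unit, and Section~\ref{sec:reduction} shows that this can happen only finitely many times. Section~\ref{sec:S3} carries out the construction by hand for the reflection representation of $S_3$.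

\section{Preliminaries}\label{sec:prelim}

\subsection{Symmetric tensor categories}
A \emph{symmetric tensor category} over $\mathbf k$ is an essentially small $\mathbf k$-linear abelian category with a rigid symmetric monoidal structure, such that $\otimes$ is bilinear on morphisms, Hom spaces are finite-dimensional, all objects have finite length, and $\operatorname{End}(\mathbf 1)=\mathbf k$. Rigid means that every $X$ has a dual $X^*$ with morphisms $\operatorname{ev}:X^*\otimes X\to\mathbf 1$ and $\operatorname{coev}:\mathbf 1\to X\otimes X^*$ satisfying the zigzag identities
\[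
(1_X\otimes\operatorname{ev})(\operatorname{coev}\otimes1_X)=1_X,\qquad(\operatorname{ev}\otimes1_{X^*})(1_{X^*}\otimes\operatorname{coev})=1_{X^*}.
\]
A \emph{tensor functor} is an exact $\mathbf k$-linear symmetric strong monoidal functor. We write $[X:L]$ for the multiplicity of a simple object $L$ in a composition series of $X$, and $\operatorname{Gr}(\mathcal C)$ for the Grothendieck ring, the free abelian group on the simple objects with the product induced by $\otimes$.

We use the following standard facts. The functor $X\otimes-$ has $X^*\otimes-$ as a left and as a right adjoint, so $\otimes$ is exact in each variable; duality is an exact contravariant equivalence. By the zigzag identities, $\operatorname{ev}$ and $\operatorname{coev}$ are nonzero for $X\ne0$. The unit is simple: if $U\subset\mathbf 1$ is a simple subobject, dualizing and tensoring with $U$ gives an epimorphism $U\to U\otimes U^*\neq0$, which is an isomorphism; then $\operatorname{coev}$ is an epimorphism $\mathbf 1\to U$, the composite $\mathbf 1\to U\to\mathbf 1$ is a nonzero scalar, and $U=\mathbf 1$. Hence $\operatorname{ev}$ is epi and $\operatorname{coev}$ is mono for $X\ne0$. For $L$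 simple, $\operatorname{End}(L)$ is a finite-dimensional division algebra over $\mathbf k$, so it is $\mathbf k$. For a finite-dimensional vector space $W$, $M\otimes W$ denotes the sum of $\dim W$ copies of $M$, functorially in $W$.

\subsection{Elements, algebras, gradings}
Objects of $\mathcal C$ have no elements, but we write formulas with elements as abbreviations for equalities of morphisms, with the symmetry inserted where variables change places. Commutativity $ab=ba$ of an algebra $B$ with product $\mu$ means $\mu=\mu c$. In every such formula each variable occurs once on each side, so the meaning is unambiguous by coherence. We regard $V^*\otimes W$ as the internal Hom from $V$ to $W$, with evaluation $(V^*\otimes W)\otimes V\to W$ written $f\otimes v\mapsto f(v)$. By adjunction, $\operatorname{Hom}(U,V^*\otimes W)=\operatorname{Hom}(U\otimes V,W)$: two morphisms into $V^*\otimes W$ are equal if and only if they agree after evaluation on $V$.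

Algebras are associative, and unital unless said otherwise. An algebra \emph{in} $\mathcal C$ is an object of $\mathcal C$, so it has finite length. For subobjects $M,M'$ of an algebra, $MM'$ is the image of $M\otimes M'$ under multiplication; the same notation is used for actions. A \emph{graded algebra} $A=\bigoplus_{n\ge0}A_n$ is a sequence of objects $A_n\in\mathcal C$ with products $A_m\otimes A_n\to A_{m+n}$, and graded modules and ideals are likewise sequences of objects and subobjects. Gradings carry no signs.

Let $s_j$ be the symmetry of $X^{\otimes n}$ in positions $j,j+1$. Then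
\begin{equation}\label{eq:Sn}
S^nX=X^{\otimes n}\Big/\sum_{j=1}^{n-1}\operatorname{im}(1-s_j).
\end{equation}
The products $S^mX\otimes S^nX\to S^{m+n}X$ are epimorphisms, so $S^nX=0$ implies $S^{n+1}X=0$. The projection $X^{\otimes n}\to S^nX$ is invariant under all permutations, so $SX$ is commutative. If $N$ is a commutative graded algebra, every morphism $X\to N_1$ extends to a morphism of graded algebras $SX\to N$, because $X^{\otimes n}\to N_n$ kills each $\operatorname{im}(1-s_j)$. Since $c=1$ on $\mathbf 1\otimes\mathbf 1$, we have $S^n\mathbf 1=\mathbf 1$, that is, $S\mathbf 1=\mathbf k[x]$.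

\subsection{Frobenius--Perron dimension}

\begin{lemma}\label{lem:fp}
Let $\mathcal C$ be of finite type with simple objects $L_1,\dots,L_r$.
\begin{enumerate}
\item[(a)] There is a unique ring homomorphism $\operatorname{FPdim}:\operatorname{Gr}(\mathcal C)\to\mathbb R$ that is positive on all $L_i$.
\item[(b)] $\operatorname{FPdim}(X)\ge\operatorname{length}(X)$. In particular $\operatorname{FPdim}(X)\ge1$ for $X\neq0$.
\item[(c)] If $F:\mathcal C\to\mathcal D$ is a tensor functor and $\mathcal D$ is of finite type, then $F(L_i)\ne0$ for all $i$, $\operatorname{FPdim}F(X)=\operatorname{FPdim}(X)$, and $f_{F(X)}=f_X$.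
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $N_X$ be the nonnegative matrix $([X\otimes L_k:L_l])_{k,l}$. It is additive in $X$ on exact sequences, and $N_XN_Y=N_{Y\otimes X}$, so these matrices commute. For all $k,l$ the object $L_l$ is a quotient of $L_l\otimes L_k^*\otimes L_k$, hence a composition factor of $L_j\otimes L_k$ for some $j$. So $N=\sum_jN_{L_j}$ has positive entries. The Perron--Frobenius theorem says that such a matrix has a positive eigenvector $v$, unique up to scaling among positive eigenvectors, whose eigenspace is one-dimensional. Since $N_X$ commutes with $N$, we get $N_Xv=\chi(X)v$, and $\chi$ is a ring homomorphism. As $N_{L_i}$ is nonnegative and nonzero and $v$ is positive, $\chi(L_i)>0$. Conversely, let $\chi'$ be a ring homomorphism with all $\chi'(L_k)>0$. Then $\sum_l[X\otimes L_k:L_l]\chi'(L_l)=\chi'(X)\chi'(L_k)$, so $(\chi'(L_k))_k$ is a positive eigenvector of $N$. It is proportional to $v$, and $\chi'(\mathbf 1)=1$ fixes the constant.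

(b) The map $X\mapsto\operatorname{FPdim}(X^*)$ is a ring homomorphism that is positive on simple objects, so $\operatorname{FPdim}(X^*)=\operatorname{FPdim}(X)$. For $L$ simple, $\mathbf 1\subset L\otimes L^*$ gives $\operatorname{FPdim}(L)^2\ge1$. Now use additivity.

(c) The object $\mathbf 1=F(\mathbf 1)$ is a quotient of $F(L_i^*)\otimes F(L_i)$, so $F(L_i)\ne0$. Thus $\operatorname{FPdim}\circ F$ is a ring homomorphism on $\operatorname{Gr}(\mathcal C)$ that is positive on simple objects, and (a) applies. By \eqref{eq:Sn} and exactness, $F(S^nX)\cong S^nF(X)$.
\end{proof}

\section{Categories with small symmetric algebras}\label{sec:small}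

We say that a category $\mathcal D$ of finite type \emph{has small symmetric algebras} if every simple $L\not\cong\mathbf 1$ satisfies $S^nL=0$ for $n\gg0$. Vector spaces, supervector spaces in characteristic $\ne2$, and the category of Example~\ref{ex:char2} have this property. Recall Hilbert's theorem: if $I$ is a homogeneous ideal of $\mathbf k[\mathbf x]=\mathbf k[x_1,\dots,x_m]$, with all $x_i$ of degree $1$, then
\[
H_{\mathbf k[\mathbf x]/I}(z)=\sum_{n\ge0}\dim(\mathbf k[\mathbf x]/I)_n\,z^n\in(1-z)^{-m}\,\mathbb Z[z].
\]

\begin{proposition}\label{prop:small}
Let $\mathcal D$ have small symmetric algebras, let $Y\in\mathcal D$ and $m=[Y:\mathbf 1]$. Then $f_Y(z)=P(z)/(1-z)^m$ with $P\in\mathbb R[z]$.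
\end{proposition}

The copies of $\mathbf 1$ in $Y$ are subquotients and not subobjects, so they are not yet variables acting on $SY$. They become variables after passing to an associated graded algebra, which does not change $\operatorname{FPdim}$. Example~\ref{ex:char2} shows that this algebra is in general only a quotient of the symmetric algebra of the associated graded object; a quotient is all we need.

\begin{proof}
\emph{The associated graded algebra.} Let $0=Y_0\subset Y_1\subset\dots\subset Y_t=Y$ be a composition series with factors $Q_a=Y_a/Y_{a-1}$. Filter $S^nY$ by
\[
\operatorname{Fil}_wS^nY=\sum_{a_1+\dots+a_n\le w}Y_{a_1}\cdots Y_{a_n}\qquad(1\le a_i\le t),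
\]
the products being taken in $SY$. This filtration is finite and exhaustive, and $\operatorname{Fil}_wS^nY\cdot\operatorname{Fil}_{w'}S^{n'}Y\subset\operatorname{Fil}_{w+w'}S^{n+n'}Y$. Let $N_n=\bigoplus_w\operatorname{Fil}_wS^nY/\operatorname{Fil}_{w-1}S^nY$. Since $\otimes$ is exact, the tensor product of $\operatorname{Fil}_w/\operatorname{Fil}_{w-1}$ and $\operatorname{Fil}_{w'}/\operatorname{Fil}_{w'-1}$ is the quotient of $\operatorname{Fil}_w\otimes\operatorname{Fil}_{w'}$ by $\operatorname{Fil}_{w-1}\otimes\operatorname{Fil}_{w'}+\operatorname{Fil}_w\otimes\operatorname{Fil}_{w'-1}$, so the product of $SY$ makes $N=\bigoplus_nN_n$ a graded algebra. It is commutative because $SY$ is and the symmetry is natural. We have $N_1=\bigoplus_aQ_a$ and $\operatorname{FPdim}(N_n)=\operatorname{FPdim}(S^nY)$. The piece of weight $w$ of $N_n$ is the sum of the images of the $Y_{a_1}\cdots Y_{a_n}$ with $a_1+\dots+a_n=w$, and such an image is the product $Q_{a_1}\cdots Q_{a_n}$ in $N$.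

The inclusions $Q_a\to N_1$ extend to algebra morphisms $SQ_a\to N$. Since $N$ is commutative, their product $\mu:\bigotimes_aSQ_a\to N$ is a morphism of graded algebras, and every $Q_{a_1}\cdots Q_{a_n}$ can be reordered as $Q_1^{k_1}\cdots Q_t^{k_t}$, which lies in the image. So $\mu$ is surjective. Collecting the $m$ factors with $Q_a\cong\mathbf 1$, we obtain a surjection of graded algebras
\[
\mu:Z\otimes\mathbf k[\mathbf x]\to N,\qquad Z=\bigotimes_{Q_a\not\cong\mathbf 1}SQ_a,\quad\mathbf k[\mathbf x]=\mathbf k[x_1,\dots,x_m].
\]

\emph{Counting.} By hypothesis each $SQ_a$ in $Z$ has finitely many nonzero components, so $Z$ has finite total length. Choose graded subobjects $0=Z^{(0)}\subset\dots\subset Z^{(s)}=Z$ such that $Z^{(j)}/Z^{(j-1)}$ is a simple object $M_j$ placed in a single degree $e_j$. Let $N^{(j)}=\mu(Z^{(j)}\otimes\mathbf k[\mathbf x])$, a graded $\mathbf k[\mathbf x]$-submodule of $N$. Then $N^{(s)}=N$, and $N^{(j)}/N^{(j-1)}$ is, up to a shift of degrees by $e_j$, the quotient of $M_j\otimes\mathbf k[\mathbf x]$ by a graded $\mathbf k[\mathbf x]$-submodule $K$. The object $M_j\otimes\mathbf k[\mathbf x]_n$ is a direct sum of copies of $M_j$,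 so the same holds for $K_n$, and since $\operatorname{End}(M_j)=\mathbf k$ we get $K_n=M_j\otimes W_n$ with $W_n=\operatorname{Hom}(M_j,K_n)\subset\mathbf k[\mathbf x]_n$. Stability of $K$ under $x_i$ means $x_iW_n\subset W_{n+1}$, so $I_j=\bigoplus_nW_n$ is a homogeneous ideal. Therefore
\[
f_Y(z)=\sum_{n\ge0}\operatorname{FPdim}(N_n)z^n=\sum_{j=1}^s\operatorname{FPdim}(M_j)\,z^{e_j}H_{\mathbf k[\mathbf x]/I_j}(z),
\]
and Hilbert's theorem finishes the proof.
\end{proof}

In Example~\ref{ex:char2}, $Y_1$ is spanned by $y$, $m=2$, $Z=\mathbf 1$ and $I_1=(x_1^2)$, which gives $f=(1-z^2)/(1-z)^2$. So $m$ bounds the order of the pole and need not equal it.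

\section{The method in a small case: the reflection representation of $S_3$}\label{sec:S3}

By Lemma~\ref{lem:fp}(c) it remains to map an arbitrary $\mathcal C$ of finite type to a category with small symmetric algebras. For representations of a finite group the forgetful functor does this. Here we pretend not to have it and recover it from a symmetric algebra, by steps that make sense in every category.

Let $\operatorname{char}\mathbf k\ne3$, let $\omega$ be a primitive cube root of unity, and let $\Gamma=S_3$ be generated by $r$ of order $3$ and $s$ of order $2$. Let $L$ have basis $x,y$ with $rx=\omega x$, $ry=\omega^{-1}y$, and $s$ exchanging $x$ and $y$. The two eigenlines of $r$ are exchanged by $s$, so $L$ is simple, and $SL=\mathbf k[x,y]$.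

\emph{A minimal infinite quotient.} The element $xy$ is invariant. Let $A=\mathbf k[x,y]/(xy)$, so $A_n$ has basis $x^n,y^n$ for $n\ge1$. A nonzero $\Gamma$-stable graded ideal contains some $\alpha x^n+\beta y^n\ne0$ with $n\ge1$. Multiplying by $x$ or $y$ gives $x^{n+1}$ or $y^{n+1}$, and applying $s$ gives both. So every such ideal contains $A_n$ for large $n$: the algebra $A$ is infinite, but all its proper graded quotients are finite.

\emph{Periodicity.} The simple object $L$ embeds in infinitely many $A_j$, for instance by $\iota_1=1_L$, by $\iota_2:x\mapsto y^2,\ y\mapsto x^2$, and by $\iota_4:x\mapsto x^4,\ y\mapsto y^4$. Each $\iota_j$ gives $A$-linear maps $\varphi_j:L\otimes A_n\to A_{n+j}$, $v\otimes a\mapsto\iota_j(v)a$. For $n\ge1$ they act on a basis as follows: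
\[
\begin{array}{c|cccc}
 & x\otimes x^n & y\otimes y^n & x\otimes y^n & y\otimes x^n\\ \hline
\varphi_1 & x^{n+1} & y^{n+1} & 0 & 0\\
\varphi_2 & 0 & 0 & y^{n+2} & x^{n+2}\\
\varphi_4 & x^{n+4} & y^{n+4} & 0 & 0
\end{array}
\]
Each $\varphi_j$ is surjective. The pair $(\varphi_1,\varphi_2):L\otimes A_n\to A_{n+1}\oplus A_{n+2}$ is still surjective, so there is no relation between $\varphi_1$ and $\varphi_2$. But $L\otimes A_n$ has dimension $4$ and cannot surject onto three components of $A$. So $\varphi_4$ depends on the other two: $\varphi_4=\tau\varphi_1$, where $\tau:A_n\to A_{n+3}$ sends $x^n\mapsto x^{n+3}$, $y^n\mapsto y^{n+3}$. This $\tau$ is an $A$-linear isomorphism in degrees $n\ge1$.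

\emph{Folding.} Identify $A_n$ with $A_{n+3}$ along $\tau$ for $n\ge1$. The result is the $\mathbb Z/3$-graded algebra
\[
R=\mathbf k[x]/(x^3-1)\times\mathbf k[y]/(y^3-1)
\]
of dimension $6$. It has a unit, the class of $x^3+y^3$, although it was built from the nonunital algebra $A_{\ge1}$.

\emph{Modules.} $R$ is the algebra of functions on the six points $(\omega^i,0)$, $(0,\omega^i)$, which $\Gamma$ permutes simply transitively. So $T=R$ has no $\Gamma$-stable ideals except $0$ and $T$. A $T$-module in $\operatorname{Rep}\Gamma$ is the direct sum of its fibers at the six points, permuted by $\Gamma$, so taking the fiber at one point is an equivalence with vector spaces. Under it, $X\mapsto X\otimes T$ is the forgetful functor, and $L$ has become $\mathbf 1\oplus\mathbf 1$.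

Three points need an argument in general: that $\tau$ exists, that $R$ has a unit, and that $T$-modules form a tensor category. The last two rest on one lemma about subadditive functions, with which we begin.

\section{Subadditive functions and modules over simple algebras}\label{sec:modules}

Let $\mathcal C$ be of finite type and $B$ a commutative algebra in $\mathcal C$. The category $\operatorname{Mod}_B$ of $B$-modules in $\mathcal C$ is abelian, with kernels and cokernels computed in $\mathcal C$, and its objects have finite length. For a module $W$, $\operatorname{FPdim}(W)$ refers to the underlying object. For $X\in\mathcal C$ we let $B$ act on $X\otimes W$ through $W$. The modules $X\otimes B$ are called \emph{free}; they satisfy $\operatorname{Hom}_B(X\otimes B,W)=\operatorname{Hom}_{\mathcal C}(X,W)$. The action map $W\otimes B\to W$ is a $B$-linear epimorphism, so every module is a quotient of a free module. If $W$ is simple and $L_i\subset W$ is a simple subobject in $\mathcal C$, then the $B$-linear map $L_i\otimes B\to W$ is nonzero, hence onto. So $\operatorname{Mod}_B$ has finitely many simple objects, the $L_i\otimes B$ being of finite length.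

The action on $W$ corresponds by adjunction to a map $B\to W^*\otimes W$, $b\mapsto(w\mapsto bw)$, which is $B$-linear. Its kernel is an ideal, the \emph{annihilator} $\operatorname{Ann}_B(W)$, and a subobject $I\subset B$ lies in it if and only if $IW=0$.

The tensor product $V\otimes_BW$ is the cokernel of $V\otimes B\otimes W\to V\otimes W$, $v\otimes b\otimes w\mapsto bv\otimes w-v\otimes bw$. It makes $\operatorname{Mod}_B$ a symmetric monoidal category with unit $B$, it is right exact in each variable, and $V\otimes_B(X\otimes W)\cong X\otimes(V\otimes_BW)$ because $X\otimes-$ is exact. We want conditions under which it is exact. Right exactness makes the function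
\begin{equation}\label{eq:psiV}
\psi_V(W)=\operatorname{FPdim}(V\otimes_BW)
\end{equation}
subadditive on short exact sequences, and exactness amounts to additivity. The next lemma turns subadditivity into additivity: the ratio $\psi/\operatorname{FPdim}$ attains its maximum on a simple module, and the maximum spreads from that module to every module that can be built from it.

\begin{lemma}\label{lem:max}
Let $\psi:\operatorname{Ob}(\operatorname{Mod}_B)\to\mathbb R_{\ge0}$ be invariant under isomorphism, not identically zero, with $\psi(0)=0$, and such that
\begin{enumerate}
\item[(i)] $\psi(W_2)\le\psi(W_1)+\psi(W_3)$ for every exact sequence $0\to W_1\to W_2\to W_3\to0$;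
\item[(ii)] $\psi(X\otimes W)=\operatorname{FPdim}(X)\,\psi(W)$ for $X\in\mathcal C$.
\end{enumerate}
Let $\theta$ be the maximum of $\psi(S)/\operatorname{FPdim}(S)$ over the simple modules $S$. Then $\theta>0$. If the maximum is attained at a simple $S$ with $\operatorname{Ann}_B(S)=0$, then $\psi=\theta\operatorname{FPdim}$ on $\operatorname{Mod}_B$.
\end{lemma}

\begin{proof}
By (i) and induction on the length, $\psi\le\theta\operatorname{FPdim}$. Since $\psi\not\equiv0$, $\theta>0$. Let $\mathcal M$ be the class of modules $W$ with $\psi(W)=\theta\operatorname{FPdim}(W)$. If $W_2\in\mathcal M$ in a sequence as in (i), then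
\[
\theta\operatorname{FPdim}(W_2)\le\psi(W_1)+\psi(W_3)\le\theta\operatorname{FPdim}(W_1)+\theta\operatorname{FPdim}(W_3)=\theta\operatorname{FPdim}(W_2),
\]
so $W_1,W_3\in\mathcal M$. Thus $\mathcal M$ is closed under submodules and quotients, and by (ii) under $X\otimes-$. From $S\in\mathcal M$ we get $S^*\otimes S\in\mathcal M$. Since $\operatorname{Ann}_B(S)=0$, the module $B$ embeds in $S^*\otimes S$, so $B\in\mathcal M$. Then all free modules lie in $\mathcal M$, and so do their quotients, which are all modules.
\end{proof}

For $V\neq0$ the function $\psi_V$ of \eqref{eq:psiV} satisfies all hypotheses on $\psi$: (i) and (ii) hold by the properties of $\otimes_B$ listed above, and $\psi_V(B)=\operatorname{FPdim}(V)>0$.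

\begin{remark}
The condition on the annihilator cannot be dropped. For vector spaces, $B=\mathbf k[\varepsilon]/(\varepsilon^2)$ and $V=\mathbf k$ we have $\psi_V(W)=\dim W/\varepsilon W$, the only simple module gives $\theta=1$, and $\psi_V(B)=1<2$.
\end{remark}

A commutative algebra $T\ne0$ in $\mathcal C$ is \emph{simple} if its only ideals are $0$ and $T$. Such algebras play the role of fields, and the condition on annihilators is automatic for them.

\begin{proposition}\label{prop:modT}
Let $T$ be a simple commutative algebra in a category $\mathcal C$ of finite type. Then $\mathcal E=\operatorname{Mod}_T$ with $\otimes_T$ is a symmetric tensor category over $\mathbf k$ of finite type, $G:\mathcal C\to\mathcal E$, $X\mapsto X\otimes T$, is a tensor functor, and every $W\in\mathcal E$ is a quotient of $G(W)$.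
\end{proposition}

\begin{proof}
By the discussion above, $\mathcal E$ is an essentially small abelian symmetric monoidal category with objects of finite length, finite-dimensional Hom spaces and finitely many simple objects, and $W$ is a quotient of $W\otimes T$. The unit $T$ is a simple module, so $\operatorname{End}_{\mathcal E}(T)$ is a finite-dimensional division algebra over $\mathbf k$, hence $\mathbf k$. The functor $G$ is exact and $\mathbf k$-linear, and $(X\otimes T)\otimes_T(X'\otimes T)\cong X\otimes X'\otimes T$ makes it symmetric strong monoidal. What remains is rigidity. Free modules have evident duals; to pass to their quotients we need exactness of $\otimes_T$.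

\emph{Exactness.} Let $V\ne0$. For every simple module $S$ the ideal $\operatorname{Ann}_T(S)$ does not contain the unit, so it is $0$. By Lemma~\ref{lem:max}, $\psi_V$ is proportional to $\operatorname{FPdim}$, hence additive. For an exact sequence $0\to W_1\to W_2\to W_3\to0$, right exactness shows that the kernel of $V\otimes_TW_1\to V\otimes_TW_2$ has Frobenius--Perron dimension $\psi_V(W_1)-\psi_V(W_2)+\psi_V(W_3)=0$. So the kernel is zero.

\emph{Internal Hom.} Let $\underline{\operatorname{Hom}}_T(V,W)\subset V^*\otimes W$ be the kernel of the map to $(T\otimes V)^*\otimes W$ adjoint to $f\otimes t\otimes v\mapsto f(tv)-tf(v)$. It is a $T$-submodule because $T$ is commutative. A $T$-linear map $U\to\underline{\operatorname{Hom}}_T(V,W)$ is the same as a morphism $\beta:U\otimes V\to W$ with $\beta(tu,v)=t\beta(u,v)=\beta(u,tv)$, so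
\begin{equation}\label{eq:adj}
\operatorname{Hom}_T(U,\underline{\operatorname{Hom}}_T(V,W))=\operatorname{Hom}_T(U\otimes_TV,W).
\end{equation}
Let $\varepsilon_W:\underline{\operatorname{Hom}}_T(V,W)\otimes_TV\to W$ be the evaluation. By \eqref{eq:adj}, right exactness of $\otimes_T$ and the Yoneda lemma, $\underline{\operatorname{Hom}}_T(-,W)$ turns right exact sequences into left exact ones. Put $V^\vee=\underline{\operatorname{Hom}}_T(V,T)$, and let
\[
\operatorname{can}:V^\vee\otimes_TW\to\underline{\operatorname{Hom}}_T(V,W),\qquad f\otimes w\mapsto(v\mapsto f(v)w).
\]
This map is natural in $V$. For $V=X\otimes T$, \eqref{eq:adj} gives $\underline{\operatorname{Hom}}_T(V,W)=X^*\otimes W$, and $\operatorname{can}$ is the isomorphism $(X^*\otimes T)\otimes_TW\to X^*\otimes W$, $\xi\otimes t\otimes w\mapsto\xi\otimes tw$. For general $V$ choose a presentation $V_1\to V_0\to V\to0$ by free modules. Then $\underline{\operatorname{Hom}}_T(V,W)$ is the kernel of $\underline{\operatorname{Hom}}_T(V_0,W)\to\underline{\operatorname{Hom}}_T(V_1,W)$. Also $V^\vee$ is the kernel of $V_0^\vee\to V_1^\vee$, and since $-\otimes_TW$ is exact, $V^\vee\otimes_TW$ is the kernel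 of $V_0^\vee\otimes_TW\to V_1^\vee\otimes_TW$. So $\operatorname{can}$ is an isomorphism for all $V$ and $W$.

\emph{Duality.} Let $u:T\to\underline{\operatorname{Hom}}_T(V,V)$ correspond to $1_V$ under \eqref{eq:adj}, and let $\eta=\operatorname{can}^{-1}u:T\to V^\vee\otimes_TV$, written symbolically as $\sum f_i\otimes v_i$. We claim that $\operatorname{ev}=\varepsilon_T$ and $\operatorname{coev}=c\,\eta$ make $V^\vee$ a dual of $V$. The first zigzag composite is $\zeta:V\to V$, $v\mapsto\sum f_i(v)v_i$. By the definition of $\operatorname{can}$ it equals $\varepsilon_V(\operatorname{can}\eta\otimes1_V)=\varepsilon_V(u\otimes1_V)=1_V$. The second is $\zeta':V^\vee\to V^\vee$, $f\mapsto\sum f(v_i)f_i$. By \eqref{eq:adj} it suffices to show $\operatorname{ev}(\zeta'\otimes1_V)=\operatorname{ev}$. Both $\operatorname{ev}(\zeta'\otimes1_V)$ and $\operatorname{ev}(1_{V^\vee}\otimes\zeta)$ are the map $f\otimes v\mapsto\sum f(v_i)f_i(v)$, which inserts $\eta$ and applies $\operatorname{ev}$ twice, and $\zeta=1_V$.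
\end{proof}

\section{From an infinite symmetric algebra to a simple algebra}\label{sec:algebra}

\begin{proposition}\label{prop:T}
Let $\mathcal C$ be of finite type and $L$ a simple object with $S^nL\ne0$ for all $n$. Then there are a simple commutative algebra $T$ in $\mathcal C$ and a nonzero morphism $L\to T$.
\end{proposition}

The point is that $T$ has finite length. A morphism $L\to T$ is the same as an algebra morphism from $SL$ to $T$, so we are looking for a ``closed point'' of $SL$ other than the origin. We follow the steps of Section~\ref{sec:S3}. The hypotheses of the proposition are in force until the end of its proof.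

\subsection{A just infinite quotient}
The growth of $SL$ is unknown. We replace it by a quotient that is infinite but as small as possible; minimality then says that every nonzero ideal is almost everything.

\begin{lemma}\label{lem:just}
There is a commutative graded algebra $A$ with $A_0=\mathbf 1$, $A_1=L$, $A_n\ne0$ and $A_mA_n=A_{m+n}$ for all $m,n$, such that
\begin{equation}\label{eq:just}
\text{every nonzero graded ideal of $A$ contains $A_n$ for all $n\gg0$.}
\end{equation}
\end{lemma}

\begin{proof}
Consider the set of graded ideals $I\subset SL$ with $I_n\ne S^nL$ for all $n$. It contains $0$. In each degree a chain of such ideals takes only finitely many values, because $S^nL$ has finite length; the largest values form an ideal in the set. By Zorn's lemma there is a maximal $I$. Put $A=SL/I$. Then $A_n\neq0$, so $A_0=\mathbf 1$ and $A_1=L$ as $\mathbf 1$ and $L$ are simple, and $A_mA_n=A_{m+n}$ is inherited from $SL$. If $K\ne0$ is a graded ideal of $A$, maximality gives $K_n=A_n$ for some $n$, and then $K_{n'}\supset A_{n'-n}A_n=A_{n'}$ for $n'\ge n$.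
\end{proof}

\subsection{Periodicity}
We need a relation between different degrees of $A$. An invariant $\mathbf 1\to A_d$ would provide one by multiplication, but we do not know that invariants exist. What the finiteness of the set of simple objects gives is a simple $M$ that embeds in infinitely many $A_j$. Each embedding yields a map out of the same module $M\otimes A$, which is too small to carry many independent maps.

\begin{lemma}\label{lem:period}
There are integers $d\ge1$, $n_1\ge1$ and isomorphisms $\tau:A_n\to A_{n+d}$ for $n\ge n_1$ such that $\tau(ab)=a\,\tau(b)$ on $A_m\otimes A_n$ for all $m\ge0$, $n\ge n_1$.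
\end{lemma}

\begin{proof}
Each $A_j$ has a simple subobject, so there are a simple $M$, an infinite set $J\subset\mathbb Z_{>0}$ and embeddings $\iota_j:M\to A_j$ for $j\in J$. Let $A(j)$ be the graded module with $A(j)_n=A_{n+j}$ for $n\ge0$. Its graded submodules are graded ideals of $A$, so by \eqref{eq:just} a nonzero one is everything in large degrees. Let $\varphi_j:M\otimes A\to A(j)$, $v\otimes a\mapsto\iota_j(v)a$. It is $A$-linear and nonzero, hence surjective in large degrees. For a finite nonempty $E\subset J$ let $\varphi_E=(\varphi_j)_{j\in E}:M\otimes A\to\bigoplus_{j\in E}A(j)$, and call $E$ \emph{independent} if $\varphi_E$ is surjective in all large degrees. One-element sets are independent.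

\emph{Large sets are not independent.} Let $b_n=\operatorname{FPdim}(A_n)\ge1$, $\delta=\operatorname{FPdim}(M)$ and $|E|\ge2\delta$. If $\varphi_E$ is surjective in degrees $n\ge n_0$, then $\sum_{j\in E}b_{n+j}\le\delta b_n$, so for each $n\ge n_0$ there is $j\in E$ with $b_{n+j}\le\delta b_n/|E|\le b_n/2$. Iterating gives $b_n<1$ for some $n$, a contradiction.

\emph{A dependence gives a map.} Building such an $E$ one element at a time, we find an independent set $E'$ and $s\in J\setminus E'$ such that $E'\cup\{s\}$ is not independent. Let $K=\ker\varphi_{E'}$. Suppose $\varphi_s(K)\ne0$. Then $\varphi_s(K_n)=A(s)_n$ for large $n$, so the image of $\varphi_{E'\cup\{s\}}$ in degree $n$ contains the summand $A(s)_n$ and surjects onto $\bigoplus_{j\in E'}A(j)_n$; this makes $E'\cup\{s\}$ independent. Hence $\varphi_s(K)=0$, and $\varphi_s$ factors through the image of $\varphi_{E'}$. Choose $n_0$ such that $\varphi_{E'}$ is surjective in degrees $\ge n_0$. We obtain an $A$-linear map $\sigma:\bigoplus_{j\in E'}A(j)_{\ge n_0}\to A(s)_{\ge n_0}$ with $\sigma\varphi_{E'}=\varphi_s$, and $\sigma\ne0$ because $\varphi_s$ is surjective in large degrees.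

\emph{The map is bijective.} Choose $j\in E'$ such that the component $\sigma_j:A_{\ge n_0+j}\to A_{\ge n_0+s}$ is nonzero. It is $A$-linear of degree $s-j\ne0$. Its image is a nonzero graded ideal, so $\sigma_j$ is surjective in large degrees. Its kernel is a graded ideal; if it were nonzero, $\sigma_j$ would vanish in large degrees, which contradicts surjectivity. So $\sigma_j$ is bijective in large degrees. Take $d=|s-j|$, and $\tau=\sigma_j$ if $s>j$, $\tau=\sigma_j^{-1}$ if $s<j$.
\end{proof}

\subsection{Folding $A$ along $\tau$}
Identifying $A_n$ with $A_{n+d}$ produces an algebra of finite length, on which the grading survives modulo $d$. This grading must be kept, since \eqref{eq:just} concerns graded ideals only: for $L=\mathbf 1$, $A=\mathbf k[x]$ and $\tau=x^2$ the folded algebra $\mathbf k[x]/(x^2-1)$ has the ideal $(x-1)$, but no proper nonzero graded ideal.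

Let $\mathcal C_d$ be the category of $\mathbb Z/d$-graded objects of $\mathcal C$, with the graded tensor product, the unit $\mathbf 1$ in degree $0$, and the symmetry of $\mathcal C$. It is a symmetric tensor category of finite type, its simple objects being the $L_i$ placed in one degree.

For $e\in\mathbb Z/d$ let $R_e$ be the colimit of $A_n\xrightarrow{\tau}A_{n+d}\xrightarrow{\tau}\cdots$ over $n\ge n_1$ in the class $e$; all arrows are isomorphisms, so $R_e\in\mathcal C$. We have isomorphisms $\lambda_n:A_n\to R_n$ for $n\ge n_1$, the index of $R$ being read modulo $d$, with $\lambda_{n+d}\tau=\lambda_n$. Let $R=\bigoplus_eR_e\in\mathcal C_d$. Define an action of $A$ on $R$ and a product on $R$ by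
\[
a\cdot\lambda_m(b)=\lambda_{n+m}(ab)\quad(n\ge0,\ m\ge n_1),\qquad\lambda_n(a)\lambda_m(b)=\lambda_{n+m}(ab)\quad(n,m\ge n_1),
\]
on $A_n\otimes A_m$. Replacing $b$ by $\tau(b)$ does not change the right sides, since $\lambda_{n+m+d}(a\tau(b))=\lambda_{n+m+d}\tau(ab)=\lambda_{n+m}(ab)$. For $n\ge n_1$, commutativity gives $\tau(a)b=b\tau(a)=\tau(ba)=\tau(ab)$, so replacing $a$ by $\tau(a)$ does not change them either. Thus both are well defined. Associativity and commutativity of $A$ show that $R\ne0$ is a commutative associative algebra in $\mathcal C_d$, possibly without unit, that $A$ acts on it, and that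
\begin{equation}\label{eq:action}
a\cdot(rr')=(a\cdot r)r',\qquad a\cdot r=\lambda_n(a)r\ \text{ on }A_n\otimes R\text{ for }n\ge n_1 .
\end{equation}

\begin{lemma}\label{lem:MR}
If $0\ne M\subset R$ is a subobject in $\mathcal C_d$, then $MR=R$.
\end{lemma}

\begin{proof}
Some component $M_e$ is nonzero; write $M_e=\lambda_n(M')$ with $0\ne M'\subset A_n$, $n\ge n_1$. The ideal $M'A$ has component $M'A_m$ in degree $n+m$, so by \eqref{eq:just} $M'A_m=A_{n+m}$ for large $m$. Applying $\lambda_{n+m}$ gives $M_eR_m=R_{e+m}$, and large $m$ cover all classes modulo $d$.
\end{proof}

\subsection{The unit}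
The map $\tau$ is defined only in large degrees and was not obtained as multiplication by an invariant, so $R$ comes without a unit. For a finite-dimensional commutative algebra over $\mathbf k$ with $R^2=R$, Nakayama's lemma gives an element $e\in R$ with $er=r$ for all $r$; that argument chooses elements and is not available here. Instead we embed $R$ as an ideal in a unital algebra $R'$ and use Lemma~\ref{lem:max} to show $R'/R=0$. The lemma needs a simple module with zero annihilator, so $R'$ should have no nonzero ideal that misses $R$. Adjoining a unit formally is therefore the wrong choice, since $R\oplus\mathbf 1\cong R\times\mathbf 1$ when $R$ is unital. The right choice is the algebra of $R$-linear endomorphisms of $R$.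

\begin{lemma}\label{lem:unit}
Let $\mathcal D$ be of finite type and $R\ne0$ a commutative associative algebra in $\mathcal D$, not assumed unital, such that $MR=R$ for every nonzero subobject $M\subset R$. Then $R$ has a unit.
\end{lemma}

\begin{proof}
Taking $M=R$ gives $R^2=R$. Let $R'\subset R^*\otimes R$ be the kernel of the map to $(R\otimes R)^*\otimes R$ adjoint to $f\otimes a\otimes b\mapsto f(ab)-f(a)b$. It contains the identity and is closed under composition, as $f(g(ab))=f(g(a)b)=f(g(a))b$ on $R'\otimes R'\otimes R\otimes R$. So $R'$ is a unital algebra in $\mathcal D$, and $R$ is an $R'$-module by evaluation. Commutativity of $R$ gives $g(ab)=g(ba)=g(b)a=a\,g(b)$, and therefore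
\[
f(g(ab))=f(a\,g(b))=f(a)g(b),\qquad g(f(ab))=g(f(a)b)=f(a)g(b).
\]
Since $R\otimes R\to R$ is an epimorphism, $fg=gf$ after evaluation on $R$, so $R'$ is commutative.

Let $\rho:R\to R'$, $\rho(a)(b)=ab$; it lands in $R'$ and is multiplicative by associativity. Its kernel $K_0$ satisfies $K_0R=0\ne R$, so $K_0=0$. Also $(f\rho(a))(b)=f(ab)=f(a)b$, that is, $f\rho(a)=\rho(f(a))$. So $\rho$ identifies $R$ with an ideal of $R'$.

\emph{Every nonzero ideal $K$ of $R'$ contains $\rho(R)$.} The inclusion $K\to R^*\otimes R$ is nonzero, so by adjunction the image $K(R)\subset R$ of the evaluation $K\otimes R\to R$ is nonzero, and $K(R)R=R$. Since $\rho(K(R))=K\rho(R)\subset K$, we get $\rho(R)=\rho(K(R))\rho(R)\subset K$.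

From now on we write $R$ for $\rho(R)$ and apply Lemma~\ref{lem:max} to $B=R'$ and $\psi=\psi_R$, $\psi(W)=\operatorname{FPdim}(R\otimes_{R'}W)$. This function vanishes on modules killed by $R$: the map $R\otimes R\otimes W\to R\otimes_{R'}W$, $r\otimes r'\otimes w\mapsto rr'\otimes w$, is an epimorphism because $R^2=R$, and it equals $r\otimes r'w$, which is zero if $RW=0$. Let $S$ be a simple module at which the maximum $\theta>0$ is attained. Then $\psi(S)>0$, so $RS\ne0$, so $\operatorname{Ann}_{R'}(S)$ does not contain $R$ and is therefore zero. Lemma~\ref{lem:max} gives $\theta\operatorname{FPdim}(R'/R)=\psi(R'/R)$, and the right side is $0$ because $R$ kills $R'/R$. Hence $R=R'$.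
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:T}]
By Lemmas~\ref{lem:MR} and~\ref{lem:unit}, applied in $\mathcal C_d$, the folded algebra $R$ has a unit $1_R:\mathbf 1\to R_0$. Define $\alpha:A_n\to R_n$ by $\alpha(a)=a\cdot1_R$ for all $n\ge0$. By \eqref{eq:action}, $\alpha(a)r=a\cdot r$, so $\alpha(ab)=a\cdot(b\cdot1_R)=\alpha(a)\alpha(b)$, and $\alpha=\lambda_n$ on $A_n$ for $n\ge n_1$. Now forget the grading: $R$ is a nonzero unital commutative algebra in $\mathcal C$. It has finite length, so it has a maximal proper ideal $\mathfrak m$, and $T=R/\mathfrak m$ is simple. For $n\ge n_1$ divisible by $d$ we have $\alpha(A_1)^n=\alpha(A_n)=R_0$, which contains the unit. So $\alpha(A_1)\not\subset\mathfrak m$, and the composite $L=A_1\to R\to T$ is nonzero.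
\end{proof}

\begin{remark}
In the end the missing invariant does exist. For $n\ge n_1$ divisible by $d$ let $u=\lambda_n^{-1}1_R:\mathbf 1\to A_n$. Then $\lambda_{n+m}(ub)=\lambda_m(b)=\lambda_{n+m}(\tau^{n/d}b)$ for $m\ge n_1$, so $\tau^{n/d}$ is multiplication by $u$.
\end{remark}

\begin{remark}
Proposition~\ref{prop:T} fails for infinitely many simple objects. Take finite-dimensional $\mathbb Z$-graded vector spaces with the ordinary flip, and $L$ the line in degree $1$; then $S^nL\neq0$ for all $n$. If $T$ is a simple algebra in this category, an element $t$ of degree $1$ is nilpotent since $T$ lives in finitely many degrees, so the graded ideal $tT$ is proper, and $t=0$. The step that breaks is the choice of $M$ in Lemma~\ref{lem:period}.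
\end{remark}

\section{The reduction and the proof of the theorem}\label{sec:reduction}

Passing from $\mathcal D$ to $\operatorname{Mod}_T$ makes progress in one of two ways. In Section~\ref{sec:S3} the simple object $L$ broke up into two. For $\mathbb Z/d$-graded vector spaces with the ordinary flip, $L$ the line in degree $1$ and $T=\mathbf k[x]/(x^d-1)$, multiplication gives $L\otimes T\cong T$: nothing breaks up, but different simple objects are identified. The first event raises a length that is bounded by $\operatorname{FPdim}$, and the second lowers the number of simple objects. An extremal choice for these two integers leaves no room for either.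

\begin{theorem}\label{thm:reduction}
Let $\mathcal C$ be of finite type. There is a tensor functor $F:\mathcal C\to\mathcal D$, with $\mathcal D$ of finite type over $\mathbf k$, such that every simple $L\not\cong\mathbf 1$ of $\mathcal D$ satisfies $S^nL=0$ for $n\gg0$.
\end{theorem}

\begin{proof}
Let $L_1,\dots,L_r$ be the simple objects of $\mathcal C$. Call a tensor functor $F:\mathcal C\to\mathcal D$ \emph{admissible} if $\mathcal D$ is of finite type and every simple object of $\mathcal D$ is a composition factor of some $F(L_i)$. The identity is admissible. By Lemma~\ref{lem:fp},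
\[
\ell(F)=\sum_i\operatorname{length}F(L_i)\le\sum_i\operatorname{FPdim}F(L_i)=\sum_i\operatorname{FPdim}(L_i).
\]
Choose an admissible $F$ with $\ell(F)$ maximal and, among these, with the number $\nu(\mathcal D)$ of simple objects of $\mathcal D$ minimal.

Suppose that a simple $L\not\cong\mathbf 1$ of $\mathcal D$ violates the claim. Then $S^nL\ne0$ for all $n$, since $S^nL=0$ implies $S^{n+1}L=0$. Let $L\to T$ be given by Proposition~\ref{prop:T} and $G:\mathcal D\to\mathcal E=\operatorname{Mod}_T$ by Proposition~\ref{prop:modT}. Every object of $\mathcal E$ is a quotient of some $G(W)$, so every simple object of $\mathcal E$ is a composition factor of $G(M)$ for a simple $M$ of $\mathcal D$, and hence of some $GF(L_i)$. Thus $GF$ is admissible. We have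
\[
\ell(GF)=\sum_i\sum_M[F(L_i):M]\operatorname{length}G(M)\ge\sum_i\sum_M[F(L_i):M]=\ell(F),
\]
because $G(M)\ne0$ for simple $M$. By maximality this is an equality, and since every $M$ occurs in some $F(L_i)$, every $G(M)$ is simple. So $M\mapsto G(M)$ is a surjection from the isomorphism classes of simple objects of $\mathcal D$ onto those of $\mathcal E$. As $\ell(GF)$ is maximal, minimality gives $\nu(\mathcal E)\ge\nu(\mathcal D)$, so the surjection is a bijection. Finally, the nonzero morphism $L\to T$ corresponds under $\operatorname{Hom}_{\mathcal D}(L,T)=\operatorname{Hom}_T(L\otimes T,T)$ to a nonzero morphism $G(L)\to G(\mathbf 1)$ between simple objects. Hence $G(L)\cong G(\mathbf 1)$ and $L\cong\mathbf 1$, a contradiction.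
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F:\mathcal C\to\mathcal D$ be as in Theorem~\ref{thm:reduction}, $Y=F(X)$ and $m=[Y:\mathbf 1]$. By Lemma~\ref{lem:fp}, $f_X=f_Y$ and $m\le\operatorname{length}(Y)\le\operatorname{FPdim}(Y)=\operatorname{FPdim}(X)$. Proposition~\ref{prop:small} gives $f_X=P/(1-z)^m$. For $m\ge1$ the coefficient of $z^i$ in $z^e/(1-z)^m$ is $\binom{i-e+m-1}{m-1}$ for $i\ge e$, a polynomial in $i$; for $m=0$ the coefficients of $f_X$ vanish for large $i$.
\end{proof}

\begin{remark}
The characteristic of $\mathbf k$ is not used. That $\mathbf k$ is algebraically closed is used twice: for $\operatorname{End}(M_j)=\mathbf k$ in Proposition~\ref{prop:small}, and for $\operatorname{End}_{\mathcal E}(T)=\mathbf k$ in Proposition~\ref{prop:modT}, which fails for $T=\mathbb C$ in real vector spaces. Finiteness of the set of simple objects is used to define $\operatorname{FPdim}$, for the existence of the maximum in Lemma~\ref{lem:max}, for the choice of $M$ in Lemma~\ref{lem:period}, and for the extremal choice in Theorem~\ref{thm:reduction}.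
\end{remark}

\begin{thebibliography}{9}

\bibitem{EO}
Pavel Etingof and Victor Ostrik, \emph{On the Frobenius functor for symmetric tensor categories in positive characteristic}, arXiv:1912.12947 (2019).

\end{thebibliography}
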